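\title{Functions determined by content and singletons are reconstructible from their identification minors}

\begin{abstract}
Let $A$ be a set with $k\ge 2$ elements. A function $f\colon A^n\to B$ is determined by content and singletons if $f(\mathbf a)$ depends only on the multiset of entries of $\mathbf a$ and on the order of those entries that occur exactly once. We prove that for $n\ge 64k^2$ every such function is determined, up to a permutation of its arguments and among all functions $A^n\to B$, by the multiset of its identification minors. Within the class itself, $n\ge\max\{2k+1,(k-2)^2+4\}$ suffices, and the statement fails for $2\le n\le k+1$. This answers two questions of Lehtonen. The proof reduces reconstruction to a gluing property of linear orders that agree modulo a permutation group.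
\end{abstract}

\section{Introduction}

Throughout, $A$ is a finite set with $|A|=k\ge 2$, $B$ is a set with $|B|\ge 2$, and $n\ge 2$. A \emph{pair} is a $2$-element subset of $X=\{1,\dots,n\}$.

\subsection*{Identification minors and decks}
A function of $n$ arguments yields functions of $n-1$ arguments when two arguments are set equal. For $f\colon A^n\to B$ and a pair $I=\{i,j\}$ with $i<j$, the \emph{identification minor} $f_I\colon A^{n-1}\to B$ is
\[
f_I(a_1,\dots,a_{n-1})=f(a_1,\dots,a_{j-1},a_i,a_j,\dots,a_{n-1}).
\]
Two functions $f,g\colon A^n\to B$ are \emph{similar}, written $f\simeq g$, if there is a permutation $\sigma$ of $X$ with $f(a_1,\dots,a_n)=g(a_{\sigma(1)},\dots,a_{\sigma(n)})$ for all $(a_1,\dots,a_n)\in A^n$. The \emph{deck} of $f$, written $\operatorname{deck}f$, is the multiset of the similarity classes of the $\binom n2$ minors $f_I$; these classes are the \emph{cards} of $f$. A function $f\colon A^n\to B$ is \emph{reconstructible} if $g\simeq f$ for every $g\colon A^n\to B$ with $\operatorname{deck}g=\operatorname{deck}f$. A class of functions $A^n\to B$ is \emph{weakly reconstructible} if any two of its members with the same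 deck are similar. A class all of whose members are reconstructible is weakly reconstructible.

The minor $f_I$ records the values of $f$ on the tuples whose $i$-th and $j$-th entries coincide. If $n\le k$, the tuples with $n$ distinct entries are invisible to the deck, and reconstruction has no chance. If $n>k$, every tuple has a repeated entry, so every value of $f$ is written on some card. What the deck forgets is which card belongs to which pair $I$ and how the arguments of each card are numbered. To reconstruct $f$ is to show that these $\binom n2$ unknown numberings fit together in essentially one way.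

\subsection*{Content and singletons}
The \emph{content} of $\mathbf a=(a_1,\dots,a_n)\in A^n$ is the multiset $\operatorname{cont}(\mathbf a)$ of its entries, and a \emph{singleton} of $\mathbf a$ is an element of $A$ that occurs exactly once in $\mathbf a$. A function $f\colon A^n\to B$ is \emph{determined by content and singletons}, or is a \emph{cs function}, if $f(\mathbf a)=f(\mathbf b)$ whenever $\mathbf a$ and $\mathbf b$ have the same content and their singletons occur in the same order. Functions that depend on the content alone (the symmetric functions) are cs functions. For $k=2$ and $n\ge3$ a tuple has at most one singleton, so there are no others. For $k=3$ and $n\ge4$ the order matters only on the contents $\{a,b,c,\dots,c\}$, where $f$ may record whether $a$ precedes $b$.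

All cards of a cs function are equal: a repeated entry is not a singleton, so its positions are irrelevant, and every $f_I$ is similar to
\[
h_f(x_1,\dots,x_{n-1})=f(x_1,x_1,x_2,\dots,x_{n-1})
\]
(Lemma~\ref{lem:cards}). The deck is therefore as monotonous as a deck can be, one card repeated $\binom n2$ times, and this may suggest that it carries too little information. On the other hand, for $n>k$ the function $h_f$ determines the cs function $f$, because the entries of any tuple can be rearranged, with the singletons kept in order, so that a repeated letter fills the first two places. Only the numbering of the arguments of $h_f$ is lost. For $n=k+1$ this loss is fatal (Section~\ref{sec:weak}). For large $n$ every content has a letter of high multiplicity, which can be used to fill the positions over which one has no control, and one expects the numbering to be recoverable. Lehtonen~\cite{Leh} posed the two resulting questions.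

\begin{enumerate}
\item[(Q1)] Is there, for all $A$ and $B$, a number $n_0$ such that every cs function $A^n\to B$ with $n\ge n_0$ is reconstructible?
\item[(Q2)] Is there, for all $A$ and $B$, a number $n_0$ such that the class of cs functions $A^n\to B$ is weakly reconstructible for every $n\ge n_0$?
\end{enumerate}

Both answers are yes, with a bound that does not depend on $B$.

\begin{theorem}\label{thm:main}
Let $|A|=k\ge2$, $|B|\ge2$ and $n\ge 64k^2$. Every cs function $f\colon A^n\to B$ is reconstructible: if $g\colon A^n\to B$ is an arbitrary function with $\operatorname{deck}g=\operatorname{deck}f$, then $g\simeq f$.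
\end{theorem}

\begin{theorem}\label{thm:weak}
Let $|A|=k\ge2$ and $|B|\ge2$.
\begin{enumerate}
\item[(a)] For $n\ge\max\{2k+1,(k-2)^2+4\}$ the class of cs functions $A^n\to B$ is weakly reconstructible.
\item[(b)] For $2\le n\le k+1$ it is not weakly reconstructible; hence $n_0\ge k+2$ is necessary in both questions.
\item[(c)] For $k=2$ it is weakly reconstructible if and only if $n\ge4$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:readings} translates the equality of decks into one formula for each pair $I$, which expresses $g$ through $f$ on the tuples constant on $I$. Section~\ref{sec:weak} proves Theorem~\ref{thm:weak}, where one such formula is enough. For Theorem~\ref{thm:main} all of them are needed. The formula for $I$ may double the wrong argument; Section~\ref{sec:misaligned} shows that this forces $f$ to be degenerate. Otherwise each $I$ comes with a linear order on $X\setminus I$, these orders agree modulo a permutation group, and they have to be glued into one order on $X$. Section~\ref{sec:aligned} carries out this reduction, Section~\ref{sec:structure} describes two orders that agree modulo a group, and Section~\ref{sec:gluing} glues.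

\section{Cards and readings}\label{sec:readings}

\emph{Multiset} always means a multiset over $A$. For a multiset $\mu$, we write $\mu(c)$ for the multiplicity of $c$, $\operatorname{supp}\mu=\{c:\mu(c)\ge1\}$ for its support, and $S(\mu)=\{c:\mu(c)=1\}$ for its set of singletons; $\mu+c$ and $\mu-c$ arise by adding or removing one copy of $c$. A \emph{listing} of $S(\mu)$ is a word containing each element of $S(\mu)$ once. For a cs function $f\colon A^n\to B$, a multiset $\mu$ of size $n$ and a listing $w$ of $S(\mu)$, we write $f(\mu,w)$ for the common value of $f$ on the tuples of content $\mu$ whose singletons occur in the order $w$. We drop $w$ when $|S(\mu)|\le1$. Put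
\[
K=k-1.
\]
If $n>k$, every multiset of size $n$ has a repeated element and hence at most $K$ singletons.

\begin{lemma}\label{lem:cards}
Let $f\colon A^n\to B$ be a cs function. Then $f_I\simeq h_f$ for every pair $I$. Consequently, $\operatorname{deck}g=\operatorname{deck}f$ if and only if $g_I\simeq h_f$ for every pair $I$.
\end{lemma}

\begin{proof}
Let $I=\{i,j\}$ with $i<j$ and $\mathbf a\in A^{n-1}$. Both $f_I(\mathbf a)$ and $h_f(a_i,a_1,\dots,a_{i-1},a_{i+1},\dots,a_{n-1})$ are values of $f$ at tuples of content $\operatorname{cont}(\mathbf a)+a_i$, whose singletons are the singletons of $\mathbf a$ other than $a_i$, in the order in which they occur in $\mathbf a$. So the two values are equal.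
\end{proof}

Let $g_I\simeq h_f$. It is convenient to name the arguments of $g_I$ not by $1,\dots,n-1$ but by the \emph{blocks} of $X/I=(X\setminus I)\cup\{I\}$: one block for each element of $X\setminus I$, and the block $I$ for the two identified arguments. A tuple $\mathbf a\in A^n$ that is constant on $I$ assigns a value to each block.

\begin{lemma}\label{lem:reading}
Let $f\colon A^n\to B$ be a cs function and $\operatorname{deck}g=\operatorname{deck}f$. For every pair $I$ there are a block $p_I\in X/I$ and a linear order $L_I$ on $(X/I)\setminus\{p_I\}$ with the following property. If $\mathbf a\in A^n$ has the value $c$ on $I$ and the value $d$ at the block $p_I$, then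
\begin{equation}\label{eq:reading}
g(\mathbf a)=f(\mu,w),\qquad \mu=\operatorname{cont}(\mathbf a)-c+d,
\end{equation}
where $w$ lists $S(\mu)$ in the $L_I$-order of the blocks that carry these letters. Moreover $\operatorname{supp}\mu=\operatorname{supp}\operatorname{cont}(\mathbf a)$.
\end{lemma}

\begin{proof}
The value $g(\mathbf a)$ is the value of $g_I$ at the block values of $\mathbf a$. Since $g_I\simeq h_f$, there is an enumeration $b_1,\dots,b_{n-1}$ of the blocks, independent of $\mathbf a$, such that $g(\mathbf a)=h_f(x_1,\dots,x_{n-1})=f(x_1,x_1,x_2,\dots,x_{n-1})$, where $x_t$ is the value of $\mathbf a$ at $b_t$. Put $p_I=b_1$ and let $L_I$ be the order $b_2<\dots<b_{n-1}$. The multiset of block values is $\operatorname{cont}(\mathbf a)-c$, and $x_1=d$ is repeated, so the tuple $(x_1,x_1,x_2,\dots,x_{n-1})$ has content $\mu$. Its singletons differ from $d$, so each is carried by exactly one of the blocks $b_2,\dots,b_{n-1}$. Both supports equal the set of block values.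
\end{proof}

We call $(p_I,L_I)$ a \emph{reading} of $I$ and say that \eqref{eq:reading} \emph{reads $g(\mathbf a)$ through $I$}. Readings need not be unique; whenever $f$ and $g$ are given we fix one for each pair. The pair $I$ is \emph{aligned} if $p_I=I$ and \emph{misaligned} if $p_I\in X\setminus I$. For an aligned pair, $L_I$ is a linear order on $X\setminus I$, and \eqref{eq:reading} says that $g(\mathbf a)=f(\operatorname{cont}(\mathbf a),w)$, where $w$ lists the singletons of $\mathbf a$ in the $L_I$-order of their positions.

The one external tool is the Erd\H{o}s--Szekeres theorem, which we use in the following form. Two linear orders \emph{agree} on a set if their restrictions to it are equal, and are \emph{opposite} on it if their restrictions are reverse to each other.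

\begin{lemma}[Erd\H{o}s--Szekeres]\label{lem:ES}
Let $a,b\ge1$, and let $L,L'$ be linear orders on a set with more than $(a-1)(b-1)$ elements. Then $L$ and $L'$ agree on some $a$-subset or are opposite on some $b$-subset.
\end{lemma}

\begin{proof}
Label each element $x$ by $(\alpha(x),\beta(x))$, where $\alpha(x)$ is the largest size of a set with $L$-last element $x$ on which the orders agree, and $\beta(x)$ is the same for opposite orders. If $x<_Ly$, then $\alpha(y)>\alpha(x)$ when $x<_{L'}y$, and $\beta(y)>\beta(x)$ when $y<_{L'}x$, since $y$ can be appended to the extremal set of $x$. So the labels are distinct, and some label lies outside $[1,a-1]\times[1,b-1]$.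
\end{proof}

\section{Weak reconstruction}\label{sec:weak}

By Lemma~\ref{lem:cards}, two cs functions $f,g\colon A^n\to B$ have the same deck if and only if $h_f\simeq h_g$, that is,
\begin{equation}\label{eq:tau}
f(x_1,x_1,x_2,\dots,x_{n-1})=g(x_p,x_p,x_{\tau(2)},\dots,x_{\tau(n-1)})\quad\text{for all }\mathbf x\in A^{n-1},
\end{equation}
for some permutation $\tau$ of $\{1,\dots,n-1\}$, with $p=\tau(1)$. The permutation $\tau$ can do harm in two ways: the doubled argument $p$ may differ from $1$, which changes the content, and the remaining arguments may be shuffled, which changes the order of the singletons. We begin with the small arities, where the harm is real.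

\begin{proof}[Proof of Theorem~\ref{thm:weak}(b)]
Let $A=\{0,\dots,k-1\}$, and let $0,1$ also denote two elements of $B$.

Let $2\le n\le k$. Let $f$ be the constant $0$, and let $g$ be $1$ at $(0,1,\dots,n-1)$ and $0$ elsewhere. The function $g$ is cs, because a tuple with distinct entries is determined by its content and the order of its singletons. All identification minors of $f$ and $g$ are constant $0$, and $f\not\simeq g$.

Let $n=k+1$. Let $f(\mathbf a)=1$ if $\mathbf a$ has content $\{0,0,1,2,\dots,k-1\}$ and singletons in the order $1,2,\dots,k-1$; let $g(\mathbf a)=1$ if $\mathbf a$ has content $\{1,1,0,2,\dots,k-1\}$ and singletons in the order $0,2,3,\dots,k-1$; let all other values be $0$. Both functions are cs. In $h_f(\mathbf x)$ the letter $x_1$ is repeated, so $h_f(\mathbf x)=1$ forces $x_1=0$ and then $\mathbf x=(0,1,2,\dots,k-1)$. In the same way $h_g(\mathbf x)=1$ exactly for $\mathbf x=(1,0,2,\dots,k-1)$. Exchanging the first two arguments shows $h_f\simeq h_g$, so the decks are equal. Permuting arguments preserves contents, and $f$ takes the value $1$ on a content on which $g$ vanishes; so $f\not\simeq g$.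

In particular both statements fail for $n=k+1$, so $n_0\ge k+2$ in (Q2) and, a fortiori, in (Q1).
\end{proof}

The example for $n=k+1$ works because the card does not reveal which argument was doubled. For larger $n$ this no longer matters, since we can put the same letter at both candidates $1$ and $p$. The shuffling of the other arguments is handled by placing the singletons on a set of positions where $\tau$ is monotone.

\begin{proof}[Proof of Theorem~\ref{thm:weak}(a)]
Let $f,g$ be cs functions satisfying \eqref{eq:tau}, and let $V=\{1,\dots,n-1\}\setminus\{1,p\}$. Then $|V|\ge n-3>(k-2)^2$. By Lemma~\ref{lem:ES} with $a=b=k-1$ there is a $(k-1)$-subset $P\subseteq V$ on which the natural order and the order of appearance in the sequence $\tau(2),\dots,\tau(n-1)$ agree or are opposite. Put $g^*=g$ if they agree, and $g^*(a_1,\dots,a_n)=g(a_n,\dots,a_1)$ if they are opposite. In both cases $g^*$ is a cs function similar to $g$; in the second, $g^*(\mu,w)=g(\mu,w^{\mathrm{rev}})$, where $w^{\mathrm{rev}}$ is $w$ read backward.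

Let $\mu$ be a multiset of size $n$ and $w$ a listing of $S(\mu)$; then $|w|\le k-1$. As $n>2k$, some letter $c$ has $\mu(c)\ge3$. Choose $\mathbf x\in A^{n-1}$ of content $\mu-c$ with $x_1=x_p=c$, with the letters of $w$ placed from left to right on positions in $P$, and with the remaining letters anywhere. Both sides of \eqref{eq:tau} are taken at tuples of content $\mu$. The left side is $f(\mu,w)$. The right side is $g(\mu,w)$ or $g(\mu,w^{\mathrm{rev}})$ according to the case, hence always $g^*(\mu,w)$. So $f=g^*\simeq g$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:weak}(c)]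
For $k=2$, part (a) covers $n\ge5$ and part (b) covers $n\le3$. Let $n=4$, $A=\{0,1\}$, and let $f,g$ be cs functions satisfying \eqref{eq:tau}. They depend only on the content; let $f_j,g_j$ be their values on tuples with $j$ ones. Equation \eqref{eq:tau} says $f(\operatorname{cont}(\mathbf x)+x_1)=g(\operatorname{cont}(\mathbf x)+x_p)$ for all $\mathbf x\in A^3$.

If $p=1$, take any $\mu$ of size $4$, a letter $c$ with $\mu(c)\ge2$, and $\mathbf x$ of content $\mu-c$ with $x_1=c$. This gives $f(\mu)=g(\mu)$, so $f=g$.

If $p\ne1$, a tuple $\mathbf x$ of content $\mu-c$ with $x_1=c$ and $x_p=d$ gives $f(\mu)=g(\mu-c+d)$. Such a tuple exists if $d=c$ and $\mu(c)\ge3$, or if $d\ne c$, $\mu(c)\ge2$ and $\mu(d)\ge1$. The choices with $d=c$ give $f_j=g_j$ for $j=0,1,3,4$. The choice $c=0$, $d=1$, $\mu=\{0,0,1,1\}$ gives $f_2=g_3$, and $c=1$, $d=0$, $\mu=\{0,1,1,1\}$ gives $f_3=g_2$. Hence $g_2=f_3=g_3=f_2$, and $f=g$.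
\end{proof}

These proofs used that $g$ is cs: it was enough to evaluate $g$ at one convenient tuple for each $(\mu,w)$. In Theorem~\ref{thm:main} the function $g$ is arbitrary. Every tuple $\mathbf a$ has to be accounted for, it can be read only through the pairs on which it happens to be constant, and so all readings enter.

\section{Misaligned pairs}\label{sec:misaligned}

Misaligned readings do occur. If $f(\mathbf a)$ depends only on the set of entries of $\mathbf a$, then so does $h_f$, and for $g=f$ any block may serve as $p_I$. This section shows that nothing else allows them.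

\begin{proposition}\label{prop:misaligned}
Let $n\ge k(k+3)$, let $f\colon A^n\to B$ be a cs function, let $\operatorname{deck}g=\operatorname{deck}f$, and fix readings. If some pair is misaligned, then $f(\mu,w)$ depends only on $\operatorname{supp}\mu$, and $g=f$.
\end{proposition}

A misaligned pair $I$ reads $g(\mathbf a)$ as a value of $f$ at the content $\operatorname{cont}(\mathbf a)-c+d$. If a second pair $J$ reads the same $g(\mathbf a)$ at the true content, then $g$ drops out and we obtain an identity for $f$ alone, in which one copy of $c$ is traded for a copy of $d$. The first step provides such a $J$.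

\begin{lemma}\label{lem:transfer}
Under the hypotheses of Proposition~\ref{prop:misaligned} there are a misaligned pair $I$ and a set $Z\subseteq X\setminus I$ with $p_I\in Z$ and $|Z|\le4$ such that every tuple $\mathbf a$ that equals $c$ on $I$ and $d\ne c$ on $Z$ satisfies
\begin{equation}\label{eq:transfer}
f(\operatorname{cont}(\mathbf a),w)=f(\operatorname{cont}(\mathbf a)-c+d,w'),
\end{equation}
where $w$ is some listing of the singletons of $\mathbf a$, and $w'$ is the listing given by $L_I$ as in Lemma~\ref{lem:reading}.
\end{lemma}

\begin{proof}
We first find disjoint pairs $I,J$ such that $I$ is misaligned and $p_J$ is not an element of $I$. Start with any misaligned $I_1$. If no $J$ disjoint from $I_1$ serves, then every pair $J$ disjoint from $I_1$ is misaligned with $p_J\in I_1$. As $n\ge6$, there are pairs $J_1,J_2$ with $I_1,J_1,J_2$ pairwise disjoint; now $J_1$ is misaligned and $p_{J_2}\in I_1$ lies outside $J_1$, so $(I,J)=(J_1,J_2)$ serves.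

Let $Z=J\cup\{p_I\}$ if $J$ is aligned and $Z=J\cup\{p_I,p_J\}$ if not. Then $|Z|\le4$ and $Z\cap I=\emptyset$. A tuple $\mathbf a$ as in the statement has the value $d$ both on $J$ and at the block $p_J$, so reading $g(\mathbf a)$ through $J$ gives the left side of \eqref{eq:transfer}. Reading it through $I$ gives the right side.
\end{proof}

For $k=2$ this already decides the matter. Let $A=\{0,1\}$ and let $f_j$ be the value of $f$ on tuples with $j$ ones. With $c=0$, $d=1$, the required tuple exists as soon as it has two zeros and four ones, so $f_j=f_{j+1}$ for $4\le j\le n-2$. With $c=1$, $d=0$ we get $f_j=f_{j-1}$ for $2\le j\le n-4$. For $n\ge8$ the chains $f_1=\dots=f_{n-4}$ and $f_4=\dots=f_{n-1}$ overlap, and $f$ is constant on the tuples containing both letters. For larger $k$ there is one more difficulty: \eqref{eq:transfer} must be made to reach \emph{every} listing $w'$, although the position of the block $I$ in the order $L_I$ is not ours to choose. We adapt to it by letting that position decide which singleton plays the role of $c$.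

\begin{proof}[Proof of Proposition~\ref{prop:misaligned}]
Take $I,Z$ as in Lemma~\ref{lem:transfer} and put $V=X\setminus(I\cup Z)$, so $|V|\ge n-6\ge k-2$. All multisets below have size $n$.

\emph{Move 1: removing a singleton.} Let $\nu(d)\ge5$, $S(\nu)\ne\emptyset$, and let $w'$ be any listing of $S(\nu)$. We claim that $f(\nu,w')=f(\nu-d+c,w)$ for some $c\in S(\nu)$ and some listing $w$ of $S(\nu-d+c)=S(\nu)\setminus\{c\}$.

Let $|w'|=m+1$. Since $d\notin S(\nu)$, we have $m\le k-2\le|V|$. The order $L_I$ is defined on a set containing $V$ and the block $I$; let $\ell$ elements of $V$ precede $I$ and $\ell'$ follow it, so $\ell+\ell'=|V|\ge m$. Put $\lambda=\min(\ell,m)$; then $m-\lambda\le \ell'$. Let $c$ be the $(\lambda+1)$-st letter of $w'$ and $\mu=\nu-d+c$, so that $\mu(c)=2$ and $\mu(d)\ge4\ge|Z|$. Build a tuple $\mathbf a$ of content $\mu$ as follows. Put the first $\lambda$ letters of $w'$ on elements of $V$ that precede $I$, in $L_I$-increasing order; put $c$ on both elements of $I$; put the last $m-\lambda$ letters of $w'$ on elements of $V$ that follow $I$, in $L_I$-increasing order; put $d$ on $Z$; and fill the other places of $V$ with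 the remaining elements of $\mu$, none of which is a singleton of $\nu$. Then $\mu-c+d=\nu$, and the singletons of $\nu$ occur along $L_I$ in the order $w'$. So \eqref{eq:transfer} is the claim.

\emph{Move 2: shifting weight.} If $S(\mu)=\emptyset$, $c\ne d$, $\mu(c)\ge3$ and $\mu(d)\ge4$, then $f(\mu)=f(\mu-c+d)$. Indeed, put $c$ on $I$, $d$ on $Z$ and the rest of $\mu$ anywhere; neither content in \eqref{eq:transfer} has a singleton.

\emph{Contents without singletons.} For $T\subseteq A$ and $d\in T$ let $\mu_{T,d}$ be the multiset with support $T$ in which all elements other than $d$ have multiplicity $2$. If $\mu$ has support $T$, no singletons, and $\mu(d)\ge4$, then repeated use of Move~2 lowers every other multiplicity to $2$, so $f(\mu)=f(\mu_{T,d})$. Such a $d$ exists, since the largest multiplicity is at least $n/k\ge4$. For $d\ne d'$ in $T$ let $\mu^*$ have support $T$, multiplicity $2$ on $T\setminus\{d,d'\}$, $\mu^*(d)=4$ and $\mu^*(d')=n-4-2(|T|-2)\ge n-2k\ge4$. Then $f(\mu_{T,d})=f(\mu^*)=f(\mu_{T,d'})$. So $\psi(T):=f(\mu_{T,d})$ does not depend on $d$, and $f(\mu)=\psi(\operatorname{supp}\mu)$ whenever $S(\mu)=\emptyset$.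

\emph{Arbitrary contents.} Given $(\mu,w)$, choose $d$ with $\mu(d)\ge n/k\ge k+3$ and apply Move~1 with this $d$ until no singleton is left. There are at most $k-1$ steps, and each lowers the multiplicity of $d$ by one, so before each step it is at least $k+3-(k-2)=5$. The support never changes. Hence $f(\mu,w)=\psi(\operatorname{supp}\mu)$.

Finally, every $\mathbf a\in A^n$ is constant on some pair because $n>k$. By Lemma~\ref{lem:reading}, $g(\mathbf a)$ is a value of $f$ at a content with the same support as $\operatorname{cont}(\mathbf a)$, so $g(\mathbf a)=f(\mathbf a)$.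
\end{proof}

\section{Aligned pairs: reduction to a gluing problem}\label{sec:aligned}

Now let $n\ge64k^2$ and let all pairs be aligned. Each pair $I$ carries a linear order $L_I$ on $X\setminus I$, and similarity of $g$ and $f$ amounts to finding a single order $L$ on $X$ along which $g$ reads as $f$.

\subsection*{The case of three letters}
Let $k=3$, so that a tuple has at most two singletons. If $f(\mu,w)$ never depends on $w$, then $g(\mathbf a)=f(\operatorname{cont}(\mathbf a))=f(\mathbf a)$ for all $\mathbf a$. Otherwise $A=\{a,b,c\}$ can be named so that $f(\mu,ab)\ne f(\mu,ba)$ for $\mu=\{a,b,c,\dots,c\}$. For $x\ne y$ in $X$ consider the tuple with $a$ at $x$, $b$ at $y$ and $c$ elsewhere. It is constant on every pair $I$ avoiding $x$ and $y$, and reading through $I$ shows that $g$ takes on it the value $f(\mu,ab)$ if $x<_{L_I}y$ and $f(\mu,ba)$ otherwise. The value of $g$ does not depend on $I$, so all $L_I$ defined at $x$ and $y$ compare them in the same way. Let $x<_Ly$ be this common verdict. On any three elements $<_L$ coincides with $L_I$ for a pair $I$ avoiding them, so $L$ is a linear order, say $x_1<\dots<x_n$, and it restricts to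 $L_I$ on each $X\setminus I$. Every $\mathbf a$ is constant on some $I$, and reading through $I$ gives $g(\mathbf a)=f(a_{x_1},\dots,a_{x_n})$.

For $k\ge4$ there is ground between the two extremes: $f$ may be sensitive to some rearrangements of the singletons and blind to others. The orders $L_I$ then agree only up to rearrangements that $f$ cannot see. We measure the disagreement of two orders by permutations and the blindness of $f$ by a group.

\subsection*{Relative position of two orders}
Permutations are composed from right to left, and the cycle $(a\ b\ \dots)$ sends $a$ to $b$. For linear orders $L,L'$ on an $m$-set, with $L\colon y_1<\dots<y_m$, let $\operatorname{rel}(L,L')\in S_m$ be the permutation $\pi$ such that the $i$-th element of $L'$ is $y_{\pi(i)}$. For example, if $L'\colon y_2<y_3<y_1$, then $\operatorname{rel}(L,L')=(1\ 2\ 3)$. If $\rho=\operatorname{rel}(L',L'')$, the $i$-th element of $L''$ is the $\rho(i)$-th element of $L'$, which is $y_{\pi(\rho(i))}$. Thus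
\begin{equation}\label{eq:comp}
\operatorname{rel}(L,L'')=\operatorname{rel}(L,L')\circ\operatorname{rel}(L',L''),
\end{equation}
and in particular $\operatorname{rel}(L',L)=\operatorname{rel}(L,L')^{-1}$. For orders defined on a set containing $P$ we abbreviate $\operatorname{rel}_P(L,L')=\operatorname{rel}(L|_P,L'|_P)$. For a word $w$ of length $m$ and $\pi\in S_m$ let $w\circ\pi$ be the word with $i$-th letter $w_{\pi(i)}$; then $(w\circ\pi)\circ\rho=w\circ(\pi\circ\rho)$. If the elements of $P$ carry letters and $w$ is the word read along $L$, then the word read along $L'$ is $w\circ\operatorname{rel}_P(L,L')$.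

\subsection*{The invariance groups of $f$}
For a multiset $\mu$ of size $n$ with $|S(\mu)|=m$ let
\[
G_\mu=\{\pi\in S_m: f(\mu,w\circ\pi)=f(\mu,w)\text{ for all listings }w\text{ of }S(\mu)\}.
\]
If $\pi,\rho\in G_\mu$, then $f(\mu,w\circ(\pi\circ\rho))=f(\mu,(w\circ\pi)\circ\rho)=f(\mu,w\circ\pi)=f(\mu,w)$. A subset of a finite group that contains the identity and is closed under products is a subgroup, so $G_\mu\le S_m$. For $0\le m\le K$ let $G_m$ be the intersection of all $G_\mu$ with $|S(\mu)|=m$.

\begin{lemma}\label{lem:consistency}
If $P\subseteq X\setminus(I\cup J)$ and $|P|=m\le K$, then $\operatorname{rel}_P(L_I,L_J)\in G_m$.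
\end{lemma}

\begin{proof}
Let $|S(\mu)|=m$ and let $w$ be a listing of $S(\mu)$. As $n>3k$, some $c$ has $\mu(c)\ge4\ge|I\cup J|$. Form a tuple $\mathbf a$ of content $\mu$ by writing $w$ on $P$ along $L_I$, putting $c$ on $I\cup J$, and filling the other places with the rest of $\mu$. Reading $g(\mathbf a)$ through $I$ and through $J$ gives $f(\mu,w)=f(\mu,w\circ\operatorname{rel}_P(L_I,L_J))$.
\end{proof}

We have one group for each number of singletons, and the order $L$ we seek must respect all of them. They can be packed into one subgroup of $S_K$. Let $G$ be the set of all $\operatorname{rel}(L,L')$, where $L,L'$ are orders on a $K$-set such that $\operatorname{rel}_P(L,L')\in G_{|P|}$ for all subsets $P$ of that set. The permutation $\operatorname{rel}(L,L')$ determines the pair $(L,L')$ up to a bijection of the ground set, so the condition depends on $\operatorname{rel}(L,L')$ alone. Given $\pi,\rho\in G$, choose $L,L',L''$ on one $K$-set with $\operatorname{rel}(L,L')=\pi$ and $\operatorname{rel}(L',L'')=\rho$; by \eqref{eq:comp}, applied to the whole set and to each $P$, we get $\pi\circ\rho\in G$. So $G$ is a subgroup of $S_K$.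

\begin{definition}
Let $G\le S_K$ and let $L,L'$ be linear orders defined at least on a set $Y$ with $|Y|\ge K$. We write $L\sim L'$ \emph{on $Y$} if $\operatorname{rel}_P(L,L')\in G$ for every $K$-subset $P\subseteq Y$.
\end{definition}

By \eqref{eq:comp} this is an equivalence relation, and it passes to subsets of $Y$ with at least $K$ elements. Lemma~\ref{lem:consistency}, applied to all subsets of a $K$-set $P$, says that $L_I\sim L_J$ on $X\setminus(I\cup J)$ for all $I,J$. The functions $f$ and $g$ can now be forgotten.

\begin{proposition}[gluing]\label{prop:gluing}
Let $K\ge1$, $G\le S_K$ and $|X|=n\ge64(K+1)^2$. For each pair $I\subseteq X$ let $L_I$ be a linear order on $X\setminus I$, and suppose that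
\begin{equation}\label{eq:compatible}
L_I\sim L_J\ \text{ on }X\setminus(I\cup J)\quad\text{for all pairs }I,J.
\end{equation}
Then there is a linear order $L$ on $X$ with $L\sim L_I$ on $X\setminus I$ for every pair $I$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:gluing}]
Fix readings. If some pair is misaligned, then $g=f$ by Proposition~\ref{prop:misaligned}, as $64k^2\ge k(k+3)$. Otherwise let $G$ be as above and let $L\colon x_1<\dots<x_n$ be the order given by Proposition~\ref{prop:gluing}. Let $\mathbf a\in A^n$ have content $\mu$, let $P$ be the set of positions of its singletons, and let $w$ be the word read on $P$ along $L$. The tuple $\mathbf a$ is constant on some pair $I$; then $P\cap I=\emptyset$ and $|P|\le K$. Extend $P$ to a $K$-subset $P^+$ of $X\setminus I$. Since $\operatorname{rel}_{P^+}(L,L_I)\in G$, the definition of $G$ gives $\pi:=\operatorname{rel}_P(L,L_I)\in G_{|P|}\subseteq G_\mu$. Therefore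
\[
g(\mathbf a)=f(\mu,w\circ\pi)=f(\mu,w)=f(a_{x_1},\dots,a_{x_n}),
\]
and $g\simeq f$.
\end{proof}

\begin{remark}
Every subgroup $H\le S_K$ occurs as $G$, already for $B=\{0,1\}$. For each $\mu$ with $K$ singletons fix a listing $w_\mu$, put $f(\mu,w_\mu\circ\sigma)=1$ exactly for $\sigma\in H$, and let $f$ vanish on all other contents. Then $G_m=S_m$ for $m<K$. Moreover $\pi\in G_K$ means that $\sigma\circ\pi\in H\iff\sigma\in H$ for all $\sigma$, which holds exactly for $\pi\in H$. So $G=H$.
\end{remark}

\section{Two equivalent orders}\label{sec:structure}

If $G=S_K$, any order $L$ satisfies Proposition~\ref{prop:gluing}. \emph{From now on $G$ is a proper subgroup of $S_K$}; in particular $K\ge2$. We use the following elements of $S_K$: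
\[
\zeta=(1\ 2\ \dots\ K),\qquad t_i=(i\ \,i{+}1)\ \ (1\le i<K),\qquad r_t\ \ (2\le t\le K),
\]
where $r_t$ sends $i$ to $t+1-i$ for $i\le t$ and fixes all $i>t$. Put $r=r_K$. The reverse of $L$ is $\operatorname{rev}L$. A \emph{rotation} of $y_1<\dots<y_m$ is an order $y_{j+1}<\dots<y_m<y_1<\dots<y_j$ with $0\le j<m$. Its position relative to the original order is the $j$-th power of $(1\ 2\ \dots\ m)$, so by \eqref{eq:comp} being a rotation of one another is an equivalence relation. A rotation exchanges an initial segment with its complement, so it restricts to a rotation on every subset.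

\subsection*{Three ways to differ}
The case $K=3$ shows how equivalent orders can differ. If $r\in G$, then $\operatorname{rev}L\sim L$, since $\operatorname{rel}_P(L,\operatorname{rev}L)=r$ for every $K$-set $P$. If $\zeta\in G$, every rotation of $L$ is equivalent to $L$, since each $\operatorname{rel}_P$ is a power of $\zeta$. (Both facts hold for all $K$.) If $t_1\in G$, exchanging the first two elements of $L$ gives an equivalent order, since $\operatorname{rel}_P$ is $t_1$ when $P$ contains both and the identity otherwise. In each case the pairwise gluing used for three letters breaks down. For instance, let $G=\{1,t_1\}\le S_3$, let $L_I$ be the natural order on $X\setminus I$ for $I\ne\{1,2\}$, and let $L_{\{1,2\}}\colon 4<3<5<\dots<n$. Then \eqref{eq:compatible} holds, but $L_{\{1,2\}}$ and $L_{\{1,5\}}$ disagree about $3$ and $4$.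

Lemma~\ref{lem:structure} below shows that on a large set reversal, rotation and disorder near the two ends are the only possibilities. Every step of the proof has the same form: a forbidden disagreement between the two orders produces so many elements of $G$ that $G=S_K$. Recall that $t_1,\dots,t_{K-1}$ generate $S_K$.

\begin{lemma}\label{lem:generators}
The proper subgroup $G$ does not contain
\begin{enumerate}
\item[(i)] all of $t_1,\dots,t_{K-1}$;
\item[(ii)] $\zeta$ together with one of $t_1,\dots,t_{K-1},(1\ K)$;
\item[(iii)] all of $r_2,\dots,r_K$.
\end{enumerate}
\end{lemma}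

\begin{proof}
Conjugation by $\zeta$ sends $(a\ b)$ to $(\zeta(a)\ \zeta(b))$, so it permutes $t_1,\dots,t_{K-1},(1\ K)$ cyclically; this reduces (ii) to (i). For (iii), $r_2=t_1$ and $r_tt_1r_t=(t\ \,t{-}1)=t_{t-1}$ for $2\le t\le K$.
\end{proof}

\subsection*{A common chain as a ruler}
Lemma~\ref{lem:ES} will give a long set $Q$ on which two equivalent orders agree (after a possible reversal). We use $Q$ as a ruler and compare the positions of the other elements on it. An element $y$ that sits at different marks in $L$ and $L'$ produces a cycle in $G$, and padding with elements of $Q$ below and above $y$ moves this cycle to different places in $\{1,\dots,K\}$. In the middle of the ruler there is padding on both sides and all places are reached. Near an end the padding runs out, which is why disorder survives there.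

\begin{lemma}\label{lem:ruler}
Let $L\sim L'$ on $Y$, and let $L,L'$ agree on $Q=\{q_1<\dots<q_M\}\subseteq Y$, where $M\ge3K$. For $y\in Y\setminus Q$ let $i(y)$ and $i'(y)$ be the numbers of elements of $Q$ below $y$ in $L$ and in $L'$.
\begin{enumerate}
\item[(a)] If $i(y)\ne i'(y)$, then both numbers are at most $2K$, or both are at least $M-2K$, or $\zeta\in G$ and $\{i(y),i'(y)\}=\{0,M\}$.
\item[(b)] If $\zeta\in G$, then $i(y)=i'(y)$ or $\{i(y),i'(y)\}=\{0,M\}$.
\item[(c)] Let $y\ne z$ in $Y\setminus Q$ satisfy $i(y)=i'(y)=i(z)=i'(z)=i$. If $K\le i\le M-K$ or $\zeta\in G$, then $L$ and $L'$ agree on $\{y,z\}$.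
\end{enumerate}
\end{lemma}

\begin{proof}
(a), (b) Let $i=i(y)$, $i'=i'(y)$, $i\ne i'$. Hypotheses and claims are symmetric in $L,L'$, so let $i<i'$. Call $(\alpha,t,\beta)$ \emph{admissible} if $0\le\alpha\le i$, $1\le t\le i'-i$, $0\le\beta\le M-i'$ and $\alpha+t+\beta=K-1$. For an admissible triple let $P$ consist of $y$, of $\alpha$ elements $q_j$ with $j\le i$, of $t$ elements with $i<j\le i'$, and of $\beta$ elements with $j>i'$. In $L$ the element $y$ stands just before the $t$ middle elements and in $L'$ just after them, while all else is equal. Hence
\begin{equation}\label{eq:cycle}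
\operatorname{rel}_P(L,L')=(\alpha{+}1\ \ \alpha{+}2\ \dots\ \alpha{+}t{+}1)\in G.
\end{equation}

\emph{Long jump: $i'-i\ge K-1$.} The triple $(0,K-1,0)$ gives $\zeta\in G$. For $K=2$ this means $G=S_2$, so $K\ge3$. If $i\ge1$, the triple $(1,K-2,0)$ gives $(2\ \dots\ K)\in G$, and $\zeta\circ(2\ \dots\ K)^{-1}$ sends $1\mapsto2$, $2\mapsto1$ and fixes all $j\ge3$, so $t_1\in G$. If $i'\le M-1$, the triple $(0,K-2,1)$ gives $(1\ \dots\ K{-}1)\in G$, and $\zeta\circ(1\ \dots\ K{-}1)^{-1}$ sends $1\mapsto K$, $K\mapsto1$ and fixes the other points, so $(1\ K)\in G$. Both contradict Lemma~\ref{lem:generators}(ii). So $i=0$ and $i'=M$.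

\emph{Short jump: $i'-i\le K-2$.} Triples with $t=1$ give $t_{\alpha+1}\in G$ whenever $0\le\alpha\le K-2$, $\alpha\le i$ and $K-2-\alpha\le M-i'$. If $i\ge K-2$ and $M-i'\ge K-2$, every $\alpha$ from $0$ to $K-2$ is allowed, against Lemma~\ref{lem:generators}(i). So either $i\le K-3$, and then $i<i'\le2K-5$; or $M-i'\le K-3$, and then $i'>i\ge M-2K+5$. This proves (a). Furthermore $i+(M-i')\ge 3K-(K-2)\ge K-2$, so $\alpha=\min(i,K-2)$ is always allowed and $G$ contains some $t_j$. By Lemma~\ref{lem:generators}(ii) a short jump is impossible when $\zeta\in G$, which proves (b).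

(c) Suppose $L,L'$ are opposite on $\{y,z\}$. Let $0\le\alpha\le K-2$, $\alpha\le i$ and $K-2-\alpha\le M-i$, and let $P$ consist of $y$, $z$, $\alpha$ elements $q_j$ with $j\le i$ and $K-2-\alpha$ elements with $j>i$. Then $\operatorname{rel}_P(L,L')=t_{\alpha+1}\in G$. If $K\le i\le M-K$, all $\alpha$ are allowed, against Lemma~\ref{lem:generators}(i). In any case $\alpha=\min(i,K-2)$ is allowed, because $M\ge K-2$, and this contradicts Lemma~\ref{lem:generators}(ii) if $\zeta\in G$.
\end{proof}

\subsection*{The structure lemma}
Put $s=2K^2$.

\begin{definition}
Let $L,L'$ be linear orders defined at least on a set $Y$ with $|Y|\ge2s$. We write $L\approx L'$ \emph{on $Y$} if $L|_Y$ and $L'|_Y$ have the same set $F$ of first $s$ elements, have the same set $E$ of last $s$ elements, and agree on $Y\setminus(F\cup E)$.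
\end{definition}

If $L\approx L'$ on $Y$, then in both orders $F$ precedes $Y\setminus(F\cup E)$, which precedes $E$. This has two consequences.
\begin{enumerate}
\item[(E1)] Two elements of $Y$ that $L$ and $L'$ order differently lie both in $F$ or both in $E$.
\item[(E2)] If $u\in Y$ has at least $s$ elements of $Y$ on each side in one of the two orders, then $L$ and $L'$ compare $u$ with every element of $Y$ in the same way.
\end{enumerate}

\begin{lemma}\label{lem:structure}
Let $L\sim L'$ on $Y$, where $|Y|\ge64K^2$.
\begin{enumerate}
\item[(A)] If $\zeta\notin G$, then $L\approx L'$ on $Y$, or $r\in G$ and $L\approx\operatorname{rev}L'$ on $Y$.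
\item[(B)] If $\zeta\in G$, then $L'|_Y$ is a rotation of $L|_Y$, or $r\in G$ and $\operatorname{rev}L'|_Y$ is a rotation of $L|_Y$.
\end{enumerate}
\end{lemma}

\begin{proof}
We may assume that $L,L'$ are orders on $Y$. Since $|Y|>(8K-1)^2$, Lemma~\ref{lem:ES} gives an $8K$-subset on which $L,L'$ agree or are opposite. In the second case any $K$ of its elements show that $r\in G$; then $\operatorname{rev}L'\sim L'\sim L$, and we replace $L'$ by $\operatorname{rev}L'$. So we may assume that $L,L'$ agree on a set of size at least $8K$, and we prove the first alternative in (A) and in (B).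

(A) Lemma~\ref{lem:ruler} controls the part of $Y$ along the middle of the ruler, but says nothing about how many elements lie near its ends. To bound their number we take the ruler as long as possible: let $Q=\{q_1<\dots<q_M\}$ be a \emph{largest} set on which $L,L'$ agree, so $M\ge8K$.

\emph{Three zones.} Let $y\notin Q$. As $\zeta\notin G$ and $2K<M-2K$, Lemma~\ref{lem:ruler}(a) gives $i(y)\le2K\iff i'(y)\le2K$, and $i(y)\ge M-2K\iff i'(y)\ge M-2K$. Hence the sets $D=\{y:y<q_{2K+1}\}$ and $D'=\{y:y>q_{M-2K}\}$ are the same for $L$ and $L'$. Let $W=Y\setminus(D\cup D')$. In both orders $D$ precedes $W$, and $W$ precedes $D'$. For $y\in W\setminus Q$ we have $2K<i(y),i'(y)<M-2K$, so $i(y)=i'(y)$ by Lemma~\ref{lem:ruler}(a). Thus each element of $W\setminus Q$ lies in the same gap of $Q$ in both orders. This settles the comparison of two elements of $W$ unless both lie in one gap, where Lemma~\ref{lem:ruler}(c) applies. So $L,L'$ agree on $W$.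

\emph{The bound $|D|\le s$.} Let $R=D\setminus Q$, so $|D|=2K+|R|$. The elements $q_{2K+1},\dots,q_M$ lie above $R$ in both orders. If $L,L'$ were opposite on a $K$-subset of $R$, then $t$ of its elements together with $K-t$ of the $q_j$, $j>2K$, would give $r_t\in G$ for $2\le t\le K$, against Lemma~\ref{lem:generators}(iii). If $L,L'$ agreed on a $(2K+1)$-subset $R'$ of $R$, they would agree on $R'\cup\{q_{2K+1},\dots,q_M\}$, which has $M+1$ elements, against the choice of $Q$. Lemma~\ref{lem:ES} with $a=2K+1$, $b=K$ gives $|R|\le2K(K-1)$, so $|D|\le2K^2=s$.

\emph{The bound $|D'|\le s$.} By \eqref{eq:comp}, $\operatorname{rel}_P(\operatorname{rev}L,\operatorname{rev}L')=r\circ\operatorname{rel}_P(L,L')\circ r$ for $K$-sets $P$. So $\operatorname{rev}L$ and $\operatorname{rev}L'$ are equivalent with respect to the proper subgroup $rGr$; the set $Q$ is a largest set on which they agree; and in both, $D'$ is the set of elements preceding $q_{M-2K}$, the $(2K+1)$-st element of $Q$ in the reversed order. The previous paragraph used nothing else, so it bounds $|D'|$.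

\emph{Conclusion.} Since $|Y|\ge2s$, we have $|W|\ge(s-|D|)+(s-|D'|)$. In both orders the first $s$ elements are $D$ and the first $s-|D|$ elements of $W$, the last $s$ elements are $D'$ and the last $s-|D'|$ elements of $W$, and all other elements lie in $W$. So $L\approx L'$.

(B) Let $L,L'$ agree on $Q=\{q_1<\dots<q_M\}$ with $M\ge8K$. The exceptional case $\{0,M\}$ of Lemma~\ref{lem:ruler}(b) is an element that moves from one end to the other, and we exclude it by rotating. Let $\hat L,\hat L'$ be the rotations of $L,L'$ with first element $q_1$. Then $\hat L\sim L\sim L'\sim\hat L'$. The restriction $\hat L|_Q$ is a rotation of $L|_Q$ beginning with $q_1$, so it is $L|_Q$; likewise $\hat L'|_Q=L'|_Q$. Apply Lemma~\ref{lem:ruler} to $\hat L,\hat L'$ and $Q$. Every $y\notin Q$ lies above $q_1$ in both orders, so $i(y),i'(y)\ge1$, and (b) puts $y$ in the same gap of $Q$ in both. By (c), elements of the same gap are ordered alike. Hence $\hat L=\hat L'$, and $L'$ is a rotation of $L$.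
\end{proof}

\section{Gluing the orders}\label{sec:gluing}

We prove Proposition~\ref{prop:gluing} for $G\ne S_K$. The hypothesis on $n$ gives
\begin{equation}\label{eq:size}
n-4\ge64K^2=32s,\qquad s\ge8,\qquad s\ge K,
\end{equation}
so Lemma~\ref{lem:structure} applies to $L_I,L_J$ on every set $X\setminus(I\cup J)$. If $r\in G$, then $\operatorname{rev}L_I\sim L_I$, so replacing some $L_I$ by their reverses affects neither \eqref{eq:compatible} nor the conclusion. In both cases below we first use this freedom to orient all $L_I$ like a fixed $L_{I_0}$. A pair \emph{avoids} given elements if it contains none of them.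

\subsection*{The case $\zeta\in G$: cyclic orders}
Here the orders differ by rotations, so we glue the invariant of a rotation class. For a linear order $L$ let $C_L$ be the set of triples $(x,y,z)$ of distinct elements with $x<y<z$ or $y<z<x$ or $z<x<y$; that is, $L|_{\{x,y,z\}}$ is a rotation of $x<y<z$. We need three facts.
\begin{enumerate}
\item[(C1)] If $e$ is the first element of $L$ and $y,z\ne e$, then $y<_Lz$ if and only if $(e,y,z)\in C_L$.
\item[(C2)] Two orders $L,L'$ on a finite set are rotations of each other if and only if $C_L=C_{L'}$.
\item[(C3)] If $x<_Ly<_Lz$, then $(x,y,z)\in C_L$ and $(x,y,z)\notin C_{\operatorname{rev}L}$.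
\end{enumerate}
Facts (C1) and (C3) are read off from the definition. In (C2), a rotation of $L$ restricts to a rotation on each triple, so it leaves $C_L$ unchanged; conversely, rotate both orders to begin with the same element and apply (C1).

\emph{Orientation.} Fix a pair $I_0$. By Lemma~\ref{lem:structure}(B), after reversing some $L_I$ (only if $r\in G$), each $L_I$ is a rotation of $L_{I_0}$ on $X\setminus(I\cup I_0)$. Let $I,J$ be any pairs. By the same lemma, on $X\setminus(I\cup J)$ either $L_J$ or $\operatorname{rev}L_J$ is a rotation of $L_I$. On $X\setminus(I\cup J\cup I_0)$, which has at least three elements, $C_{L_I}$ and $C_{L_J}$ both coincide with $C_{L_{I_0}}$, so the second alternative would make $C_{L_J}$ and $C_{\operatorname{rev}L_J}$ coincide there, against (C3). Hence $C_{L_I}$ and $C_{L_J}$ contain the same triples from $X\setminus(I\cup J)$. So we may define a set $C$ of triples of distinct elements of $X$ by: $(x,y,z)\in C$ if $(x,y,z)\in C_{L_I}$ for some, equivalently every, pair $I$ avoiding $x,y,z$.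

\emph{Cutting the cycle.} Fix $e\in X$. Let $e<_Ly$ for all $y\ne e$, and for $y,z\ne e$ let $y<_Lz$ if $(e,y,z)\in C$. Given $x,y,z\in X$, choose $I$ avoiding $e,x,y,z$ and let $\hat L_I$ be the rotation of $L_I$ beginning with $e$. By (C1) and (C2), $<_L$ coincides with $\hat L_I$ on $\{e,x,y,z\}$. The axioms of a linear order involve at most three elements, so $L$ is a linear order; and for distinct $x,y,z$ we get $(x,y,z)\in C_L\iff(x,y,z)\in C_{\hat L_I}=C_{L_I}\iff(x,y,z)\in C$. Thus $C_L=C$. For every pair $I$ the orders $L|_{X\setminus I}$ and $L_I$ have the same triples, so they are rotations of each other by (C2), and $L\sim L_I$ on $X\setminus I$ because $\zeta\in G$.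

\subsection*{The case $\zeta\notin G$: inserting two middle elements}
Here the orders agree in the middle and may be scrambled at the ends, so no comparison of two elements near an end is canonical. We avoid constructing the ends at all. If $u,v$ are two elements, the order $L_{\{u,v\}}$ is already defined on everything else and is equivalent to each $L_I$ wherever both are defined. It remains to insert $u$ and $v$. If they lie in the middle, their positions are unambiguous by (E2), and in any $K$-set they can be exchanged for other middle elements.

\emph{Step 1: orientation.} Fix a pair $I_0$. By Lemma~\ref{lem:structure}(A), after reversing some $L_I$ (only if $r\in G$), $L_I\approx L_{I_0}$ on $X\setminus(I\cup I_0)$ for all $I$. We claim that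
\begin{equation}\label{eq:approx}
L_I\approx L_J\ \text{ on }X\setminus(I\cup J)\quad\text{for all pairs }I,J.
\end{equation}
Otherwise $L_I\approx\operatorname{rev}L_J$ on $X\setminus(I\cup J)$ by Lemma~\ref{lem:structure}(A). Each of the three relations $L_I\approx L_{I_0}$, $L_J\approx L_{I_0}$, $L_I\approx\operatorname{rev}L_J$ gives agreement outside $2s$ elements. Removing these from $X\setminus(I\cup J\cup I_0)$ leaves at least $n-6-6s\ge2$ elements, on which $L_J$, $L_{I_0}$, $L_I$ and $\operatorname{rev}L_J$ all agree. This is absurd.

\emph{Step 2: two middle elements.} As $n-2\ge2(s+4)+2$, there are $u\ne v$ in $X\setminus I_0$, each with at least $s+4$ elements on each side in $L_{I_0}$. For $z\in\{u,v\}$ we claim: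
\begin{enumerate}
\item[(M1)] if $J$ avoids $z$, then $z$ has at least $s+2$ elements on each side in $L_J$;
\item[(M2)] for $x\ne z$, all $L_J$ with $J$ avoiding $x,z$ compare $x$ and $z$ in the same way.
\end{enumerate}
For (M1), $z$ has at least $s+2$ elements of $X\setminus(J\cup I_0)$ on each side in $L_{I_0}$, and by (E2) they lie on the same sides in $L_J$. For (M2), let $J,J'$ avoid $x,z$. By (M1), $z$ has at least $s$ elements of $X\setminus(J\cup J')$ on each side in $L_J$, and (E2) applies by \eqref{eq:approx}.

For $z\in\{u,v\}$ let $D_z$ be the set of $x\in X\setminus\{u,v\}$ with $x<_{L_J}z$ for the pairs $J$ avoiding $x,z$. By (M2) we may name $u,v$ so that $u<_{L_J}v$ for all $J$ avoiding both. Then $D_u\subseteq D_v$: for $x\in D_u$ take $J$ avoiding $x,u,v$ and obtain $x<u<v$ in $L_J$.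

\emph{Step 3: $D_u$ and $D_v$ are initial segments of $L_1:=L_{\{u,v\}}$.} Let $z\in\{u,v\}$, $x\in D_z$ and $y<_{L_1}x$. Choose $J$ avoiding $z,x,y$ and put $Y=X\setminus(J\cup\{u,v\})$. Then $x,y\in Y$, $x<_{L_J}z$, and $L_1\approx L_J$ on $Y$, with sets $F,E$. We show $y<_{L_J}z$. This is immediate if $y<_{L_J}x$. Otherwise $L_1,L_J$ order $x,y$ differently, so $x,y$ lie both in $F$ or both in $E$ by (E1). By (M1), $z$ has at least $s+1$ elements of $Y$ on each side in $L_J$, since at most one of the elements counted in (M1) is $u$ or $v$. Those following $z$ also follow $x$, so $x\notin E$, and thus $y\in F$. Those preceding $z$ form an initial segment of $L_J|_Y$ with more than $s$ elements, so they include $F$. Hence $y<_{L_J}z$, that is, $y\in D_z$.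

\emph{Step 4: the order $L$.} Let $L$ consist of $D_u$, then $u$, then $D_v\setminus D_u$, then $v$, then $X\setminus(D_v\cup\{u,v\})$, each part ordered by $L_1$. By Step~3, $L$ restricts to $L_1$ on $X\setminus\{u,v\}$, and by the definitions of $D_u,D_v$,
\begin{equation}\label{eq:insert}
L\text{ and }L_J\text{ agree on }\{x,z\}\text{ whenever }z\in\{u,v\}\text{ and }J\text{ avoids }x,z.
\end{equation}

\emph{Step 5: $L\sim L_I$ on $X\setminus I$.} Let $Y=X\setminus I$ and $Y'=Y\setminus\{u,v\}$. On $Y'$ the order $L$ equals $L_1$, so $L\approx L_I$ on $Y'$ by \eqref{eq:approx} and $L\sim L_I$ on $Y'$ by \eqref{eq:compatible}. Let $F,E$ be the common sets of first and last $s$ elements of $Y'$. Each $z\in\{u,v\}\cap Y$ has at least $s+1$ elements of $Y'$ on each side in $L_I$ by (M1), so it follows $F$ and precedes $E$ in $L_I$; by \eqref{eq:insert} the same holds in $L$. Put $W=Y\setminus(F\cup E)$. In both orders on $Y$, the set $F$ precedes $W$ and $W$ precedes $E$. The orders agree on $W$: on $W\cap Y'$ because $L\approx L_I$ on $Y'$, and on pairs containing $u$ or $v$ by \eqref{eq:insert}.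

Let $P\subseteq Y$ with $|P|=K$. Since $|W\cap Y'|\ge n-4-2s\ge K$, we can replace $P\cap W$ by a subset of $W\cap Y'$ of the same size and obtain a $K$-set $P'\subseteq Y'$. For both $P$ and $P'$ the relative position of $L$ and $L_I$ acts on the first $|P\cap F|$ places as dictated by $P\cap F$, fixes the next $|P\cap W|$ places, and acts on the last places as dictated by $P\cap E$. Hence
\[
\operatorname{rel}_P(L,L_I)=\operatorname{rel}_{P'}(L,L_I)\in G .
\]
This proves Proposition~\ref{prop:gluing}, and with it Theorem~\ref{thm:main}.\qed

\begin{remark}
The constant $64$ enters through the first line of the proof of Lemma~\ref{lem:structure}, where a common chain of length $8K$ is extracted from a set $X\setminus(I\cup J)$ with more than $(8K-1)^2$ elements. The other demands on $n$ are smaller: $n\ge k(k+3)$ in Proposition~\ref{prop:misaligned}, $n>3k$ in Lemma~\ref{lem:consistency}, and $n\ge6s+8=12K^2+8$ in Step~1 above.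
\end{remark}

\begin{thebibliography}{9}

\bibitem{Leh}
Erkko Lehtonen, \emph{Content and singletons bring unique identification minors}, arXiv:1707.03218 (2017).

\end{thebibliography}
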